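\title{Weak Haagerup constant one does not imply the Haagerup property}

\begin{abstract}
Every locally compact group with the Haagerup property has weak Haagerup constant $1$. We show that the converse fails. To an epimorphism $p\colon F\to\Gamma$ of countable discrete groups we attach the semidirect product $G=N\rtimes F$, where $N$ is the free product of copies of $\mathbb Z/2$ indexed by $\Gamma$ and $F$ permutes the copies through $p$. The group $G$ has the same Cowling--Haagerup constant as $F$, and it has the Haagerup property if and only if both $F$ and $\Gamma$ do. For $\Gamma=SL(3,\mathbb Z)$ and $F$ free of finite rank, $G$ is a finitely generated group whose Cowling--Haagerup and weak Haagerup constants equal $1$ and which does not have the Haagerup property.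
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $G$ be a locally compact Hausdorff group. Inner products are linear in the first variable. A continuous function $u\colon G\to\mathbb C$ is \emph{positive definite} if $\sum_{i,j}\lambda_i\overline{\lambda_j}\,u(x_j^{-1}x_i)\ge0$ for all finite families $x_i\in G$, $\lambda_i\in\mathbb C$, and \emph{normalized} if $u(e)=1$. By the GNS construction, the positive definite functions are the functions $u(g)=\langle\pi(g)\zeta,\zeta\rangle$, where $\pi$ is a unitary representation and $\zeta$ is a vector, which may be taken cyclic. The group $G$ has the \emph{Haagerup property} if there is a net of positive definite functions in $C_0(G)$ that converges to $1$ uniformly on compact sets.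

A continuous function $\phi\colon G\to\mathbb C$ is a \emph{Herz--Schur multiplier} if Schur multiplication by the kernel $(x,y)\mapsto\phi(y^{-1}x)$ is a bounded map on $B(L^2(G))$; the norm of this map is denoted $\|\phi\|_{B_2}$. For discrete $G$ this is the map that sends an operator $T$ on $\ell^2(G)$ with matrix $T_{x,y}=\langle T\delta_y,\delta_x\rangle$ to the operator with matrix $\phi(y^{-1}x)T_{x,y}$. The group $G$ has the \emph{weak Haagerup property} if there is a net $(\phi_i)$ of Herz--Schur multipliers in $C_0(G)$ that converges to $1$ uniformly on compact sets and satisfies $\sup_i\|\phi_i\|_{B_2}\le C$ for some $C<\infty$. The \emph{weak Haagerup constant} $\Lambda_{\mathrm{WH}}(G)$ is the least such $C$, and $\Lambda_{\mathrm{WH}}(G)=\infty$ if there is none. It is known that $\Lambda_{\mathrm{WH}}(G)\ge1$ for all $G$, and that $\Lambda_{\mathrm{WH}}(G)=1$ if $G$ has the Haagerup property. The infimum $C$ of the admissible constants is itself admissible: for each compact set $K$ and $\varepsilon>0$ take a $C_0$ multiplier $\phi$ with $\|\phi\|_{B_2}\le C+\varepsilon$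 and $|\phi-1|\le\varepsilon$ on $K$, and multiply it by $C/(C+\varepsilon)$.

Both properties ask for an approximation of the constant $1$ by functions that vanish at infinity. The first asks for positivity, the second only for a norm bound. The following question is posed by Knudby and Li \cite{KL}.

\medskip
\noindent\textbf{Question.} \emph{Is $\Lambda_{\mathrm{WH}}(G)=1$ if and only if $G$ has the Haagerup property?}
\medskip

There is a reason to guess that the answer is yes. Let $G$ be discrete and $\|\phi\|_{B_2}<1$. By the Grothendieck--Gilbert theorem (Theorem~\ref{thm:gilbert} below), $\phi(y^{-1}x)=\langle P(x),Q(y)\rangle$ for maps $P,Q$ from $G$ to the unit ball of a Hilbert space. Putting $x=y$ gives $\|P(x)-Q(x)\|^2\le2-2\operatorname{Re}\phi(e)$, and hence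
\[
\bigl|\phi(y^{-1}x)-\langle P(x),P(y)\rangle\bigr|\le\bigl(2-2\operatorname{Re}\phi(e)\bigr)^{1/2}\qquad(x,y\in G).
\]
So the multipliers that witness $\Lambda_{\mathrm{WH}}(G)=1$ are uniformly close to Gram kernels $\langle P(x),P(y)\rangle$. If such a kernel is a function of $y^{-1}x$, that function is positive definite. All that is missing is this invariance, and one may expect that it can be restored. We show that in general it cannot.

\subsection{The group and the results}

Let $p\colon F\to\Gamma$ be a surjective homomorphism of countable discrete groups. Let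
\[
N=\mathop{\ast}_{x\in\Gamma}\langle a_x\rangle,\qquad a_x^2=e,
\]
be the free product of copies of $\mathbb Z/2$ indexed by $\Gamma$. Each $g\in\Gamma$ acts on $N$ by the automorphism $\alpha_g$ with $\alpha_g(a_x)=a_{gx}$, and $F$ acts on $N$ through $p$, by $t\cdot n=\alpha_{p(t)}(n)$. Put
\[
G=G(p)=N\rtimes F,\qquad tnt^{-1}=t\cdot n\quad(t\in F,\ n\in N).
\]
Every element of $G$ is uniquely a product $n\gamma$ with $n\in N$ and $\gamma\in F$.

For a discrete group $H$, the \emph{Cowling--Haagerup constant} $\Lambda_{\mathrm{WA}}(H)$ is the infimum of those $C$ for which there is a net of finitely supported functions $\phi_i\to1$ pointwise with $\sup_i\|\phi_i\|_{B_2}\le C$. On a discrete group compact sets are finite and finitely supported functions lie in $C_0$, so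
\begin{equation}\label{eq:chain}
1\le\Lambda_{\mathrm{WH}}(H)\le\Lambda_{\mathrm{WA}}(H).
\end{equation}

\begin{theorem}\label{thm:A}
Let $\Gamma=SL(3,\mathbb Z)$ and let $p\colon F\to\Gamma$ be an epimorphism from a finitely generated free group $F$. Then $G=G(p)$ is a finitely generated discrete group with $\Lambda_{\mathrm{WH}}(G)=\Lambda_{\mathrm{WA}}(G)=1$, and $G$ does not have the Haagerup property.
\end{theorem}

The answer to the question is therefore no. Theorem~\ref{thm:A} is a case of a general statement.

\begin{theorem}\label{thm:B}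
Let $p\colon F\to\Gamma$ be an epimorphism of countable discrete groups and $G=G(p)$.
\begin{enumerate}
\item[(1)] $\Lambda_{\mathrm{WA}}(G)=\Lambda_{\mathrm{WA}}(F)$; hence $\Lambda_{\mathrm{WH}}(G)\le\Lambda_{\mathrm{WA}}(F)$.
\item[(2)] $G$ has the Haagerup property if and only if both $F$ and $\Gamma$ do.
\end{enumerate}
In particular, if $F$ is free and $\Gamma$ is any countable group without the Haagerup property, then $\Lambda_{\mathrm{WA}}(G)=\Lambda_{\mathrm{WH}}(G)=1$ and $G$ does not have the Haagerup property.
\end{theorem}

If $p$ is the identity map of $\Gamma$, then $G\cong(\mathbb Z/2)*\Gamma$ (Lemma~\ref{lem:freeproduct}). The interest lies in the case where $F$ and $\Gamma$ differ: the constant $\Lambda_{\mathrm{WA}}(G)$ sees only $F$, while the Haagerup property sees $\Gamma$ as well. That $\Gamma$ is a quotient of $G$ does not explain this, since in Theorem~\ref{thm:A} the group $\Gamma$ is also a quotient of $F$, which has the Haagerup property (Remark~\ref{rem:extension}).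

\subsection{The two mechanisms}

A function $\phi\in C_0(G)$ that is close to $1$ on a large finite set gives a function $x\mapsto\phi(a_x)$ on $\Gamma$ that is close to $1$ at $x=e$ and vanishes at infinity, and conjugation by $F$ acts on the index $x$ by left translation. To build a multiplier of norm close to $1$, it turns out to be enough to start from a function $c$ on $\Gamma$ that changes little under translation by a finite set, and such functions exist on every countable group. We explain this on two cosets of $F$ in Section~\ref{sec:edge} and prove it in Sections~\ref{sec:trees} and~\ref{sec:estimate}. If instead $\phi$ is positive definite, its restriction to $N$ is a state of $C^*(N)$, and the orbit of this state under $\Gamma$ lifts to the orbit of a vector under a unitary representation of $\Gamma$. The numbers $\phi(a_x)$ force this vector to move, and this yields the Haagerup property of $\Gamma$ (Section~\ref{sec:descent}). Section~\ref{sec:proofs} assembles the two theorems. From now on all groups are discrete.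

\section{The factorization norm}\label{sec:kernels}

We bound Herz--Schur norms by writing down factorizations. For a set $X$ and a kernel $k\colon X\times X\to\mathbb C$, let $\|k\|_S$ be the infimum of $\sup_x\|P(x)\|\cdot\sup_y\|Q(y)\|$ over all factorizations $k(x,y)=\langle P(x),Q(y)\rangle$ with $P,Q$ bounded maps from $X$ to a Hilbert space, and $\|k\|_S=\infty$ if there is none. For a function $\phi$ on a group, $\|\phi\|_S$ denotes the norm $\|\cdot\|_S$ of the kernel $(x,y)\mapsto\phi(y^{-1}x)$.

\begin{lemma}\label{lem:S}
\begin{enumerate}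
\item[(a)] Schur multiplication by $k$ on $B(\ell^2(X))$ has norm at most $\|k\|_S$. In particular $\|\phi\|_{B_2}\le\|\phi\|_S$.
\item[(b)] If $k=\sum_ik_i$ pointwise, with finitely or countably many terms, then $\|k\|_S\le\sum_i\|k_i\|_S$.
\item[(c)] $\|kk'\|_S\le\|k\|_S\|k'\|_S$ for the pointwise product.
\item[(d)] $\|k\circ(\theta\times\theta)\|_S\le\|k\|_S$ for every map $\theta\colon X'\to X$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k(x,y)=\langle P(x),Q(y)\rangle$ with values in $\mathcal H$, and let $\overline{\mathcal H}$ be the conjugate Hilbert space, so that $\langle\overline\eta,\overline\xi\rangle=\langle\xi,\eta\rangle$. Define $V_P,V_Q\colon\ell^2(X)\to\ell^2(X)\otimes\overline{\mathcal H}$ by $V_P\delta_x=\delta_x\otimes\overline{P(x)}$ and $V_Q\delta_y=\delta_y\otimes\overline{Q(y)}$. The images of distinct basis vectors are orthogonal, so $\|V_P\|=\sup_x\|P(x)\|$ and $\|V_Q\|=\sup_y\|Q(y)\|$. For $T\in B(\ell^2(X))$,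
\[
\langle V_P^*(T\otimes1)V_Q\delta_y,\delta_x\rangle=\langle T\delta_y,\delta_x\rangle\,\langle\overline{Q(y)},\overline{P(x)}\rangle=T_{x,y}\,k(x,y).
\]
So Schur multiplication by $k$ is the map $T\mapsto V_P^*(T\otimes1)V_Q$, of norm at most $\|V_P\|\|V_Q\|$.

(b) Assume that the sum of the norms is finite and let $\varepsilon>0$. Replacing $(P_i,Q_i)$ by $(\lambda P_i,\lambda^{-1}Q_i)$ with a suitable $\lambda>0$, we factor $k_i$ through maps with $\|P_i(x)\|^2,\|Q_i(y)\|^2\le\|k_i\|_S+\varepsilon2^{-i}$. Then $P=\bigoplus_iP_i$ and $Q=\bigoplus_iQ_i$ factor $k$, and their squared norms are at most $\sum_i\|k_i\|_S+\varepsilon$.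

(c) Use $P\otimes P'$ and $Q\otimes Q'$. (d) Use $P\circ\theta$ and $Q\circ\theta$.
\end{proof}

A normalized positive definite function $u$ has $\|u\|_S\le1$, because $u(y^{-1}x)=\langle\pi(x)\zeta,\pi(y)\zeta\rangle$. Two more facts follow from the definition of $\|\cdot\|_{B_2}$. Applying the multiplier to the matrix unit at $(x,y)=(g,e)$ gives $|\phi(g)|\le\|\phi\|_{B_2}$, which is the lower bound in \eqref{eq:chain}. If $H_0$ is a subgroup of $H$, then the operators on $\ell^2(H)$ whose matrices are supported in $H_0\times H_0$ form an isometric copy of $B(\ell^2(H_0))$ that Schur multiplication preserves, so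
\begin{equation}\label{eq:restriction}
\|\phi|_{H_0}\|_{B_2}\le\|\phi\|_{B_2}\qquad\text{and}\qquad\Lambda_{\mathrm{WA}}(H_0)\le\Lambda_{\mathrm{WA}}(H).
\end{equation}

\begin{theorem}[Grothendieck--Gilbert; see \cite{BF} or {\cite[Theorem 5.1]{Pisier}}]\label{thm:gilbert}
For every function $\phi$ on a discrete group, $\|\phi\|_{B_2}=\|\phi\|_S$.
\end{theorem}

In the proofs we need this theorem only for Theorem~\ref{thm:B}(1) with general $F$; Theorem~\ref{thm:A} does not depend on it.

\section{The multipliers on a single edge}\label{sec:edge}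

\subsection{Product functions on $G$}

Every $n\in N$ is uniquely a \emph{reduced word} $n=a_{x_1}\cdots a_{x_k}$ with $x_i\ne x_{i+1}$, and we write $|n|=k$. The automorphisms $\alpha_g$ map reduced words to reduced words of the same length. Fix $0<r<1$. For $c\colon\Gamma\to[0,r]$ define $f_c\colon N\to[0,1]$ on reduced words by
\[
f_c(a_{x_1}\cdots a_{x_k})=c(x_1)\cdots c(x_k),\qquad f_c(e)=1 .
\]
For a finitely supported $h\colon F\to\mathbb C$ put
\begin{equation}\label{eq:phi}
\phi(n\gamma)=f_c(n)\,h(\gamma)\qquad(n\in N,\ \gamma\in F).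
\end{equation}
To see the kernel of $\phi$, let $x=ns$ and $y=n't$ with $n,n'\in N$ and $s,t\in F$. Then
\begin{equation}\label{eq:yx}
y^{-1}x=t^{-1}n'^{-1}ns=\bigl(t^{-1}\cdot(n'^{-1}n)\bigr)\,t^{-1}s .
\end{equation}
For $t\in F$ let $c_t(z)=c(p(t)^{-1}z)$. Since $t^{-1}\cdot(a_{x_1}\cdots a_{x_k})=a_{p(t)^{-1}x_1}\cdots a_{p(t)^{-1}x_k}$, we have $f_c(t^{-1}\cdot m)=f_{c_t}(m)$ for $m\in N$, and so
\begin{equation}\label{eq:kernel}
\phi(y^{-1}x)=f_{c_t}(n'^{-1}n)\,h(t^{-1}s).
\end{equation}

If $c$ is constant, then $c_t=c$ and the kernel is a product of a kernel on $N$ and a kernel on $F$. But let $\Gamma$ be infinite. A constant $c$ gives $\phi(a_x)=c\,h(e)$ for all $x\in\Gamma$, so $\phi\in C_0(G)$ forces $c\,h(e)=0$, while $\phi(a_e)$ close to $1$ forces $c\,h(e)$ close to $1$. The weight $c$ has to descend from $r$ to $0$, and the best we can ask is that it descend slowly.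

Let $\ell$ be a \emph{proper length function} on $\Gamma$: a function $\ell\colon\Gamma\to[0,\infty)$ with $\ell(e)=0$, $\ell(g^{-1})=\ell(g)$, $\ell(gg')\le\ell(g)+\ell(g')$ and finite balls. If $\Gamma$ is finitely generated, take the word length. In general, list the elements $g_1,g_2,\dots$ of $\Gamma$, give the letters $g_i^{\pm1}$ the cost $i$, and let $\ell(g)$ be the least total cost of a word representing $g$; only finitely many words have cost below a given bound. For $L>0$ put
\begin{equation}\label{eq:c}
c(x)=r\max\bigl(0,1-\ell(x)/L\bigr).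
\end{equation}
Then $c$ takes values in $[0,r]$ and has finite support. Since $|\ell(gy)-\ell(y)|\le\ell(g)$, we have $|c(gy)-c(y)|\le\ell(g)/L$ for all $g,y\in\Gamma$. If $s=t\gamma$ in $F$, then $c_s(z)=c(p(\gamma)^{-1}y)$ and $c_t(z)=c(y)$ for $y=p(t)^{-1}z$, and therefore
\begin{equation}\label{eq:lip}
\|c_s-c_t\|_\infty\le\ell\bigl(p(t^{-1}s)\bigr)/L\qquad(s,t\in F).
\end{equation}

\subsection{The kernel on $F\cup aF$}

Let $a=a_e$ and restrict the kernel \eqref{eq:kernel} to $n,n'\in\{e,a\}$. Here $f_{c_t}(n'^{-1}n)$ is $1$ if $n=n'$ and $c_t(e)$ if $n\neq n'$. Write $c_t(e)=\cos\theta_t$ with $\theta_t\in[\arccos r,\pi/2]$, and define unit vectors in the plane by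
\[
\eta_t(e)=(1,0),\qquad\eta_t(a)=(\cos\theta_t,\sin\theta_t).
\]
Then $\phi(y^{-1}x)=\langle\eta_t(n),\eta_t(n')\rangle h(t^{-1}s)$. This is not yet a factorization, because the vector $\eta_t(n)$ depends on both $x=ns$ and $y=n't$. We replace it by $\eta_s(n)$, which depends on $x$ alone, and write $\phi(y^{-1}x)=k_1+k_2$ with
\[
k_1=\langle\eta_s(n),\eta_t(n')\rangle h(t^{-1}s),\qquad k_2=\langle\eta_t(n)-\eta_s(n),\eta_t(n')\rangle h(t^{-1}s).
\]
The coefficients of $h(t^{-1}s)$ are as follows.
\[
\begin{array}{c|cccc}
(n,n')&(e,e)&(e,a)&(a,e)&(a,a)\\ \hline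
\phi(y^{-1}x)&1&\cos\theta_t&\cos\theta_t&1\\
k_1&1&\cos\theta_t&\cos\theta_s&\cos(\theta_s-\theta_t)\\
k_2&0&0&\cos\theta_t-\cos\theta_s&1-\cos(\theta_s-\theta_t)
\end{array}
\]
The kernel $k_1$ is a Gram kernel of unit vectors times $h(t^{-1}s)$, so $\|k_1\|_S\le\|h\|_S$. If $h$ is positive definite, then $k_1$ is itself a Gram kernel. It is in general not a function of $y^{-1}x$: the first and last columns have the same $y^{-1}x=t^{-1}s$ and different entries when $\theta_s\ne\theta_t$. This is the situation described in the introduction. The kernel $k_2$ vanishes unless $t^{-1}s\in\operatorname{supp}h$, and, since $\arccos$ has derivative at most $(1-r^2)^{-1/2}$ in absolute value on $[0,r]$, the bound \eqref{eq:lip} gives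
\[
\|\eta_t(a)-\eta_s(a)\|\le|\theta_t-\theta_s|\le\frac{\ell(p(t^{-1}s))}{L\sqrt{1-r^2}} .
\]
With $h$ and $r$ fixed, the entries of $k_2$ tend to $0$ uniformly as $L\to\infty$.

Two points remain. First, we need unit vectors for all $n\in N$ whose dependence on $c$ is Lipschitz uniformly in $n$; the tree structure of $N$ provides them (Lemma~\ref{lem:tree}). Second, a bound on the entries does not bound $\|\cdot\|_S$: the kernel $k(i,j)=e^{2\pi\sqrt{-1}\,ij/m}$ on $\mathbb Z/m$ has entries of modulus $1$, and it multiplies the unitary matrix $m^{-1/2}\overline{k}$ to the constant matrix $m^{-1/2}$, of norm $m^{1/2}$. We shall instead cut $k_2$ into the finitely many pieces on which $t^{-1}s$ is constant and factor each piece (Proposition~\ref{prop:main}).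

\section{Kernels on trees}\label{sec:trees}

Let $T$ be a tree, not necessarily locally finite, with vertex set $V$, root $o$ and path metric $d$. Fix $0<r<1$. A \emph{weight} is a function $w$ from the edges of $T$ to $[0,r]$, and $\kappa_w(v,v')$ denotes the product of $w$ over the edges of the geodesic from $v$ to $v'$.

\begin{lemma}\label{lem:tree}
For every weight $w$ there are unit vectors $\xi_w(v)\in\ell^2(V)$, $v\in V$, with real coefficients, such that $\kappa_w(v,v')=\langle\xi_w(v),\xi_w(v')\rangle$ and such that for any two weights with $\|w-w'\|_\infty\le\eta$,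
\[
\sup_{v\in V}\|\xi_w(v)-\xi_{w'}(v)\|\le\frac{2\eta}{(1-r)^2}.
\]
\end{lemma}

The vectors are built outward from the root by repeating the step from $\eta_t(e)$ to $\eta_t(a)$ in Section~\ref{sec:edge}: the vector of a vertex $v$ is $\cos\theta$ times the vector of its parent plus $\sin\theta$ times the new basis vector $\delta_v$, where $\cos\theta$ is the weight of the edge between them.

\begin{proof}
Let $o=u_0,u_1,\dots,u_k=v$ be the geodesic from $o$ to $v$, and let $w_i=w(\{u_{i-1},u_i\})$. Put
\[
\xi_w(v)=\sum_{i=0}^k\beta_i\,w_{i+1}\cdots w_k\;\delta_{u_i},\qquad\beta_0=1,\quad\beta_i=\sqrt{1-w_i^2}\quad(i\ge1).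
\]
The number $\beta_i$ depends only on the vertex $u_i$ and not on $v$. Given $v,v'$, let $u_0,\dots,u_l$ be the vertices common to their geodesics from $o$. The coefficient of $\delta_{u_i}$, $i\le l$, is $\beta_iw_{i+1}\cdots w_l\,\kappa_w(u_l,v)$ in $\xi_w(v)$ and $\beta_iw_{i+1}\cdots w_l\,\kappa_w(u_l,v')$ in $\xi_w(v')$. With $C_i=(w_{i+1}\cdots w_l)^2$ we get
\[
\langle\xi_w(v),\xi_w(v')\rangle=\kappa_w(v,u_l)\,\kappa_w(u_l,v')\sum_{i=0}^l\beta_i^2C_i .
\]
For $i\ge1$ we have $\beta_i^2C_i=C_i-w_i^2C_i=C_i-C_{i-1}$, so the sum telescopes to $C_l=1$. The geodesic from $v$ to $v'$ passes through $u_l$, so the right side is $\kappa_w(v,v')$. Taking $v=v'$ shows $\|\xi_w(v)\|=1$.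

For the estimate, write the coefficient of $\xi_w(v)$ at the vertex $u_{k-j}$, at distance $j$ from $v$, as $A_jB_j$, where $A_j=w_{k-j+1}\cdots w_k$ is a product of $j$ weights and $B_j=\beta_{k-j}\in[0,1]$; let $A_j',B_j'$ belong to $w'$. Changing one factor at a time gives $|A_j-A_j'|\le jr^{j-1}\eta$. Also $A_j'\le r^j$. The function $\sqrt{1-\tau^2}$ has derivative at most $r/\sqrt{1-r^2}\le1/(1-r)$ in absolute value on $[0,r]$, so $|B_j-B_j'|\le\eta/(1-r)$. The $\ell^2$-norm is at most the $\ell^1$-norm, hence
\[
\|\xi_w(v)-\xi_{w'}(v)\|\le\sum_{j\ge0}\bigl(|A_j-A_j'|B_j+A_j'|B_j-B_j'|\bigr)\le\eta\sum_{j\ge1}jr^{j-1}+\frac{\eta}{1-r}\sum_{j\ge0}r^j=\frac{2\eta}{(1-r)^2}.\qedhere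
\]
\end{proof}

\begin{remark}
The estimate is uniform in $v$ because edges far from $v$ enter with the factor $r^j$. It fails for $r=1$: for the constant weights $1$ and $1-\eta$ we have $\xi_1(v)=\delta_o$ and $\langle\xi_1(v),\xi_{1-\eta}(v)\rangle=(1-\eta)^{d(o,v)}$, which tends to $0$ as $d(o,v)\to\infty$. The tree matters too. On the cube $\{0,1\}^k$, the kernel $(\cos\theta)^{d(v,v')}$ is the Gram kernel of the $k$-fold tensor products of $(1,0)$ and $(\cos\theta,\sin\theta)$, and at the vertex $(1,\dots,1)$ the vectors for $\theta$ and $\theta'$ have inner product $\cos^k(\theta-\theta')$; for these vectors there is no bound independent of $k$.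
\end{remark}

The constant weight $r$ gives $\|r^d\|_S\le1$. To obtain finitely supported functions we must truncate $r^d$, and for this we need to know that the indicator kernels of spheres have norms that grow slowly enough to be summed against $r^k$.

\begin{lemma}\label{lem:spheres}
For $k\ge1$ the kernel $\chi_k(v,v')=\mathbf 1_{\{d(v,v')=k\}}$ satisfies $\|\chi_k\|_S\le2k$. Consequently, for every integer $R\ge0$ the kernel $\rho_{r,R}=r^d\,\mathbf 1_{\{d\le R\}}$ satisfies
\[
\|\rho_{r,R}\|_S\le1+\sum_{k>R}2kr^k .
\]
\end{lemma}

\begin{proof}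
Attach an infinite ray of new vertices at $o$, and let $V^+$ be the vertex set of the enlarged tree. Each $u\in V^+$ has one neighbor $\sigma(u)$ in the direction of the end of the ray. For $v\in V$ the vertices $v_i=\sigma^i(v)$, $i\ge0$, are pairwise distinct. Let $E_{i,j}(v,v')=\mathbf 1_{\{v_i=v'_j\}}=\langle\delta_{v_i},\delta_{v'_j}\rangle$, so that $\|E_{i,j}\|_S\le1$.

Fix $v,v'\in V$. Both sequences pass through $o$, so there is a least $i_0$ such that $v_{i_0}=v'_{j_0}$ for some $j_0$. Applying $\sigma^q$ gives $v_{i_0+q}=v'_{j_0+q}$ for $q\ge0$. Conversely, if $v_i=v'_j$, then $i=i_0+q$ with $q\ge0$ and $v'_j=v'_{j_0+q}$, so $j=j_0+q$. The path $v_0,\dots,v_{i_0}=v'_{j_0},\dots,v'_0$ has no repeated vertex, so it is the geodesic and $d(v,v')=i_0+j_0$. Therefore $\sum_{i+j=k}E_{i,j}(v,v')$ is the number of $q\ge0$ with $d(v,v')+2q=k$, which is $1$ if $d(v,v')\in\{k,k-2,k-4,\dots\}$ and $0$ otherwise. It follows that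
\[
\chi_k=\sum_{i+j=k}E_{i,j}-\sum_{i+j=k-2}E_{i,j}.
\]
The sums have $k+1$ and $k-1$ terms, so $\|\chi_k\|_S\le2k$ by Lemma~\ref{lem:S}(b). The second claim follows from $\rho_{r,R}=r^d-\sum_{k>R}r^k\chi_k$ and the same lemma.
\end{proof}

For $C\ge1$, say that a group $H$ satisfies $(\mathrm A_C)$ if for every finite set $E\subset H$ and every $\varepsilon>0$ there is a finitely supported function $h$ on $H$ with $\|h\|_S\le C+\varepsilon$ and $|h-1|\le\varepsilon$ on $E$. By Lemma~\ref{lem:S}(a), these functions, indexed by the pairs $(E,\varepsilon)$ with $\varepsilon\le\varepsilon_0$, show $\Lambda_{\mathrm{WA}}(H)\le C+\varepsilon_0$. So $(\mathrm A_C)$ implies $\Lambda_{\mathrm{WA}}(H)\le C$.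

\begin{corollary}\label{cor:free}
Every free group $F$ satisfies $(\mathrm A_1)$. Hence $\Lambda_{\mathrm{WA}}(F)=1$.
\end{corollary}

\begin{proof}
Fix a free basis with word length $|\cdot|$. The Cayley graph, with edges $\{s,sb\}$ for basis elements $b$, is a tree with $d(s,t)=|t^{-1}s|$. Let $E\subset F$ be finite and $\varepsilon>0$. Let $F_0\supset E$ be the subgroup generated by a finite part of the basis, and put $h(\gamma)=r^{|\gamma|}\mathbf 1_{\{|\gamma|\le R\}}\mathbf 1_{F_0}(\gamma)$. The support of $h$ consists of words of length at most $R$ in a finite alphabet, so it is finite. We have $h(t^{-1}s)=\rho_{r,R}(s,t)\langle\delta_{sF_0},\delta_{tF_0}\rangle$ with unit vectors in $\ell^2(F/F_0)$, so $\|h\|_S\le1+\sum_{k>R}2kr^k$. Choose $r$ with $r^{|\gamma|}\ge1-\varepsilon$ on $E$, and then $R\ge\max_{\gamma\in E}|\gamma|$ with $\sum_{k>R}2kr^k\le\varepsilon$.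
\end{proof}

\section{The Cowling--Haagerup constant of $G$}\label{sec:estimate}

The Cayley graph of $N$ has vertex set $N$ and edges $\{m,ma_x\}$; we give this edge the label $x$, which is the same seen from either end because $a_x^2=e$. By uniqueness of reduced words the graph is a tree, which we root at $e$. If $n'^{-1}n=a_{x_1}\cdots a_{x_k}$ is reduced, the geodesic from $n'$ to $n$ is $n',n'a_{x_1},n'a_{x_1}a_{x_2},\dots,n$; it has length $|n'^{-1}n|$ and labels $x_1,\dots,x_k$. A function $c\colon\Gamma\to[0,r]$ defines a weight that takes the value $c(x)$ on each edge with label $x$. Lemma~\ref{lem:tree} gives unit vectors $\xi_c(n)\in\ell^2(N)$ with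
\begin{equation}\label{eq:fc}
f_c(n'^{-1}n)=\langle\xi_c(n),\xi_c(n')\rangle,\qquad\sup_{n\in N}\|\xi_c(n)-\xi_{c'}(n)\|\le\frac{2\|c-c'\|_\infty}{(1-r)^2}.
\end{equation}

\begin{proposition}\label{prop:main}
Let $0<r<1$ and $L>0$, let $c$ be given by \eqref{eq:c}, let $h\colon F\to\mathbb C$ have finite support, and let $\phi(n\gamma)=f_c(n)h(\gamma)$. Then
\[
\|\phi\|_{B_2}\le\|\phi\|_S\le\|h\|_S+\frac{2}{L(1-r)^2}\sum_{\gamma\in F}|h(\gamma)|\,\ell(p(\gamma)).
\]
\end{proposition}

\begin{proof}
Let $x=ns$ and $y=n't$. By \eqref{eq:kernel} and \eqref{eq:fc}, $\phi(y^{-1}x)=\langle\xi_{c_t}(n),\xi_{c_t}(n')\rangle h(t^{-1}s)=k_1+k_2$ with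
\[
k_1=\langle\xi_{c_s}(n),\xi_{c_t}(n')\rangle\,h(t^{-1}s),\qquad k_2=\langle\xi_{c_t}(n)-\xi_{c_s}(n),\xi_{c_t}(n')\rangle\,h(t^{-1}s).
\]
The first factor of $k_1$ is $\langle\Xi(x),\Xi(y)\rangle$ for the unit vectors $\Xi(ns)=\xi_{c_s}(n)$, and the second is the pullback of the kernel of $h$ under the map $ns\mapsto s$. By Lemma~\ref{lem:S}(c),(d), $\|k_1\|_S\le\|h\|_S$.

In $k_2$ the vector $\xi_{c_t}(n)-\xi_{c_s}(n)$ still depends on $t$. But once $\gamma=t^{-1}s$ is fixed, $t=s\gamma^{-1}$ is a function of $x$. So write $k_2=\sum_{\gamma}h(\gamma)k_{2,\gamma}$, a finite sum, where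
\begin{align*}
k_{2,\gamma}(x,y)&=\mathbf 1_{\{t=s\gamma^{-1}\}}\langle\xi_{c_t}(n)-\xi_{c_s}(n),\xi_{c_t}(n')\rangle\\
&=\bigl\langle\bigl(\xi_{c_{s\gamma^{-1}}}(n)-\xi_{c_s}(n)\bigr)\otimes\delta_{s\gamma^{-1}},\ \xi_{c_t}(n')\otimes\delta_t\bigr\rangle .
\end{align*}
This is a factorization through $\ell^2(N)\otimes\ell^2(F)$: the left vector depends only on $x$, the right vector only on $y$. The right vector has norm $1$. By \eqref{eq:lip}, $\|c_s-c_{s\gamma^{-1}}\|_\infty\le\ell(p(\gamma))/L$, so by \eqref{eq:fc} the left vector has norm at most $2\ell(p(\gamma))/(L(1-r)^2)$. Lemma~\ref{lem:S}(b) and (a) finish the proof.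
\end{proof}

The error term grows as $r\to1$ and as the support of $h$ grows, but for fixed $h$ and $r$ it tends to $0$ as $L\to\infty$. This dictates the order in which the parameters are chosen. The function $\phi$ already lies in $C_0(G)$: $h$ has finite support, and $f_c(n)\ge\lambda>0$ forces $n$ to be a word in the finite alphabet $\operatorname{supp}c$ with $r^{|n|}\ge\lambda$. This would suffice for $\Lambda_{\mathrm{WH}}$. For $\Lambda_{\mathrm{WA}}$ we also truncate the length of $n$, which costs little because $|n|$ is invariant under the action of $F$.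

\begin{proposition}\label{prop:transfer}
If $F$ satisfies $(\mathrm A_C)$, then so does $G$.
\end{proposition}

\begin{proof}
Let $E\subset G$ be finite and $0<\varepsilon<1$. Let $k_0$ be the largest length $|n|$ and let $\ell_0$ be an upper bound for $\ell(x)$, where $n\gamma$ runs over $E$ and $a_x$ over the letters of $n$. Choose, in this order:
\begin{itemize}
\item a finitely supported $h$ on $F$ with $\|h\|_S\le C+\varepsilon$ and $|h(\gamma)-1|\le\varepsilon$ for all $n\gamma\in E$;
\item $r<1$ with $r^{2k_0}\ge1-\varepsilon$;
\item $R\ge k_0$ with $\sum_{k>R}2kr^k\le\varepsilon$;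
\item $L>\ell_0$ with $(1-\ell_0/L)^{k_0}\ge1-\varepsilon$ and with the error term of Proposition~\ref{prop:main} at most $\varepsilon$.
\end{itemize}
The function $\phi$ of Proposition~\ref{prop:main} has $\|\phi\|_S\le C+2\varepsilon$. Let $\rho(n\gamma)=r^{|n|}\mathbf 1_{\{|n|\le R\}}$. For $x=ns$ and $y=n't$, the $N$-component of $y^{-1}x$ in \eqref{eq:yx} has length $|n'^{-1}n|$, so $\rho(y^{-1}x)=\rho_{r,R}(n,n')$ for the Cayley tree of $N$. Lemma~\ref{lem:spheres} and Lemma~\ref{lem:S}(d), for the map $ns\mapsto n$, give $\|\rho\|_S\le1+\varepsilon$. Hence $\|\phi\rho\|_S\le(C+2\varepsilon)(1+\varepsilon)$.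

If $(\phi\rho)(n\gamma)\ne0$, then $\gamma\in\operatorname{supp}h$ and $n$ is a word of length at most $R$ in the finite alphabet $\operatorname{supp}c$. So $\phi\rho$ has finite support. For $n\gamma\in E$ with $n=a_{x_1}\cdots a_{x_k}$ reduced,
\[
(\phi\rho)(n\gamma)=\lambda\,h(\gamma),\qquad\lambda=r^{2k}\prod_{i=1}^k\bigl(1-\ell(x_i)/L\bigr)\in[(1-\varepsilon)^2,1],
\]
so $|(\phi\rho)(n\gamma)-1|\le\lambda|h(\gamma)-1|+(1-\lambda)\le3\varepsilon$. Since $\varepsilon$ is arbitrary, $G$ satisfies $(\mathrm A_C)$.
\end{proof}

This section used no property of $\Gamma$ except countability, for the existence of $\ell$, and it did not use that $p$ is surjective.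

\section{Descent of the Haagerup property to $\Gamma$}\label{sec:descent}

\begin{proposition}\label{prop:descent}
If $G$ has the Haagerup property, then so does $\Gamma$.
\end{proposition}

Let $u(g)=\langle\pi(g)\zeta,\zeta\rangle$ be a normalized positive definite function on $G$. We want to make from it a positive definite function on $\Gamma$. The difficulty is that $\pi|_F$ does not factor through $\Gamma$: an element of $\ker p$ may move $\zeta$. Such an element commutes with $N$, however, so it does not change the function $n\mapsto\langle\pi(n)\zeta,\zeta\rangle$ on $N$. Thus $\Gamma$ acts on positive definite functions on $N$, and we need a canonical way to turn these functions back into vectors, continuously and equivariantly. The standard form of a von Neumann algebra does this.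

\subsection{The standard form}

Let $A=C^*(N)$ be the full group C*-algebra, the completion of $\mathbb C[N]$ in the norm $\|b\|=\sup_\sigma\|\sigma(b)\|$ over all unitary representations $\sigma$ of $N$. Unitary representations of $N$ extend to $*$-representations of $A$, automorphisms of $N$ extend to automorphisms of $A$, and elements of $N$ are unitaries in $A$. The bidual $M=A^{**}$ is a von Neumann algebra with predual $A^*$; the states of $A$ are the normal states of $M$, with the same norm distance, and each automorphism of $A$ extends to $M$ by bitransposition.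

By \cite{Haagerup}, $M$ acts faithfully and normally on a Hilbert space $L^2(M)$ that carries a conjugate-linear isometric involution $J$, the modular conjugation, and a self-dual cone $\mathcal P$, with the following properties.
\begin{enumerate}
\item[(SF1)] Every normal state $\omega$ of $M$ has a unique vector $\xi_\omega\in\mathcal P$ with $\omega(b)=\langle b\xi_\omega,\xi_\omega\rangle$ for $b\in M$, and $\|\xi_\omega-\xi_{\omega'}\|^2\le\|\omega-\omega'\|$.
\item[(SF2)] For every automorphism $\beta$ of $M$ there is a unique unitary $U$ on $L^2(M)$ with $UbU^*=\beta(b)$ for $b\in M$, $UJ=JU$ and $U\mathcal P=\mathcal P$.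
\end{enumerate}
The commutative algebra $\ell^\infty(X)$, $X$ countable, is a model. It acts on $\ell^2(X)$, $J$ is complex conjugation, $\mathcal P$ is the cone of nonnegative functions, a normal state is a probability vector $\mu$, and $\xi_\mu=\sqrt\mu$. The inequality in (SF1) is the sum over $X$ of $(\sqrt{\mu}-\sqrt{\mu'})^2\le|\mu-\mu'|$, and a permutation of $X$ is implemented by its permutation unitary.

For $g\in\Gamma$ let $U(g)$ be the unitary that (SF2) assigns to $\alpha_g$. The product $U(g)U(g')$ has the three properties required of $U(gg')$, so by uniqueness $U$ is a unitary representation of $\Gamma$ on $L^2(M)$. For a state $\omega$ of $A$ put $g\omega=\omega\circ\alpha_g^{-1}$. The vector $U(g)\xi_\omega$ lies in $\mathcal P$, and $\langle bU(g)\xi_\omega,U(g)\xi_\omega\rangle=\langle U(g)^*bU(g)\xi_\omega,\xi_\omega\rangle=\omega(\alpha_g^{-1}(b))$. By uniqueness in (SF1),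
\begin{equation}\label{eq:equivariant}
U(g)\xi_\omega=\xi_{g\omega}.
\end{equation}

\subsection{Two estimates for the displacement}

For each $g\in\Gamma$ fix $\hat g\in F$ with $p(\hat g)=g$; here we use that $p$ is surjective. For unit vectors $\zeta,\zeta'$ and an operator $b$, the identity $\langle b\zeta,\zeta\rangle-\langle b\zeta',\zeta'\rangle=\langle b(\zeta-\zeta'),\zeta\rangle+\langle b\zeta',\zeta-\zeta'\rangle$ gives
\begin{equation}\label{eq:vector}
|\langle b\zeta,\zeta\rangle-\langle b\zeta',\zeta'\rangle|\le2\|b\|\,\|\zeta-\zeta'\| .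
\end{equation}

\begin{lemma}\label{lem:displacement}
Let $u(\cdot)=\langle\pi(\cdot)\zeta,\zeta\rangle$ be a normalized positive definite function on $G$, let $\omega(b)=\langle\pi(b)\zeta,\zeta\rangle$ be the state of $A$ that extends $u|_N$, and let $\xi=\xi_\omega$. For all $g\in\Gamma$,
\begin{align}
\|U(g)\xi-\xi\|^2&\le2\bigl(2|1-u(\hat g)|\bigr)^{1/2},\label{eq:upper}\\
\|U(g)\xi-\xi\|&\ge\tfrac12\,|u(a_{g^{-1}})-u(a_e)|.\label{eq:lower}
\end{align}
If moreover $u\in C_0(G)$ and $|1-u(a_e)|\le\frac14$, then there is a finite set $D\subset\Gamma$ with $\|U(g)\xi-\xi\|\ge\frac14$ for all $g\notin D$.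
\end{lemma}

\begin{proof}
For $n\in N$ we have $\alpha_g^{-1}(n)=\hat g^{-1}n\hat g$, so $(g\omega)(b)=\langle\pi(b)\pi(\hat g)\zeta,\pi(\hat g)\zeta\rangle$ for $b\in N$, and by linearity and continuity for $b\in A$. By \eqref{eq:equivariant}, (SF1) and \eqref{eq:vector},
\[
\|U(g)\xi-\xi\|^2\le\|g\omega-\omega\|\le2\|\pi(\hat g)\zeta-\zeta\|=2\bigl(2-2\operatorname{Re}u(\hat g)\bigr)^{1/2},
\]
which gives \eqref{eq:upper}. Next, $(g\omega)(a_e)=\omega(a_{g^{-1}})=u(a_{g^{-1}})$ and $\omega(a_e)=u(a_e)$. The states $g\omega$ and $\omega$ are represented by the unit vectors $U(g)\xi$ and $\xi$, so \eqref{eq:vector} with $b=a_e$ gives \eqref{eq:lower}. Finally, the elements $a_x$ are pairwise distinct, so for $u\in C_0(G)$ the set $D=\{g\in\Gamma:|u(a_{g^{-1}})|>\frac14\}$ is finite. If $|u(a_e)|\ge\frac34$ and $g\notin D$, the right side of \eqref{eq:lower} is at least $\frac14$.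
\end{proof}

So $\xi$ is almost fixed by a large finite subset of $\Gamma$ and is moved by a definite amount by all but finitely many elements. The coefficient $\langle U(g)\xi,\xi\rangle$ need not vanish at infinity, but adding up the displacements of a sequence of such vectors gives a function that tends to infinity.

\begin{proof}[Proof of Proposition~\ref{prop:descent}]
Write $\Gamma=\bigcup_{i\ge1}Q_i$ with finite sets $Q_1\subset Q_2\subset\cdots$. Dividing the functions in the definition of the Haagerup property by their values at $e$, we find normalized positive definite $u_i\in C_0(G)$ with $|1-u_i(a_e)|\le\frac14$ and $|1-u_i(\hat g)|\le\frac12\,4^{-i}$ for $g\in Q_i$. Let $\xi_i$ and $D_i$ be the vector and the finite set of Lemma~\ref{lem:displacement} for $u_i$, and put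
\[
\psi(g)=\sum_{i\ge1}\|U(g)\xi_i-\xi_i\|^2 .
\]
By \eqref{eq:upper}, the $i$th term is at most $2^{1-i}$ for $g\in Q_i$, so the series converges for every $g$. For $g\notin D_1\cup\dots\cup D_m$ the first $m$ terms are at least $\frac1{16}$ each, so $\psi(g)\ge m/16$. Hence $\psi$ is proper: the sets $\{\psi\le\lambda\}$ are finite. The functions $e^{-\psi/j}$, $j\ge1$, therefore lie in $C_0(\Gamma)$ and converge pointwise to $1$.

They are positive definite by Schoenberg's theorem, whose proof in this case we recall. Let $b(g)=\bigoplus_i(U(g)\xi_i-\xi_i)$, a vector in $\bigoplus_iL^2(M)$, which we regard as a real Hilbert space with inner product $(\cdot,\cdot)=\operatorname{Re}\langle\cdot,\cdot\rangle$. Since $U$ is a unitary representation of $\Gamma$, $\psi(g'^{-1}g)=\sum_i\|U(g)\xi_i-U(g')\xi_i\|^2=\|b(g)-b(g')\|^2$. Thus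
\[
e^{-\psi(g'^{-1}g)/j}=e^{-\|b(g)\|^2/j}\,e^{-\|b(g')\|^2/j}\sum_{m\ge0}\frac{(2/j)^m}{m!}\bigl(b(g)^{\otimes m},b(g')^{\otimes m}\bigr),
\]
which is a Gram kernel in the direct sum of the real tensor powers, and so also in its complexification. Hence $\Gamma$ has the Haagerup property.
\end{proof}

Of the group $N$, this section used only that $F$ acts on it through $\Gamma$ and that the map $x\mapsto\alpha_x(a_e)$ is injective.

\section{Proofs of the theorems}\label{sec:proofs}

\begin{lemma}\label{lem:freeproduct}
$N\rtimes_\alpha\Gamma\cong(\mathbb Z/2)*\Gamma$, and the map $n\gamma\mapsto(n\,p(\gamma),\gamma)$ is an injective homomorphism $G\to(N\rtimes_\alpha\Gamma)\times F$.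
\end{lemma}

\begin{proof}
Let $a$ generate $\mathbb Z/2$. By the universal property of free products there are homomorphisms $\Phi\colon(\mathbb Z/2)*\Gamma\to N\rtimes_\alpha\Gamma$ with $\Phi(a)=a_e$ and $\Phi(g)=g$, and $\Psi\colon N\to(\mathbb Z/2)*\Gamma$ with $\Psi(a_x)=xax^{-1}$. Since $g\Psi(a_x)g^{-1}=\Psi(a_{gx})$, the formula $\Psi(ng)=\Psi(n)g$ extends $\Psi$ to a homomorphism on $N\rtimes_\alpha\Gamma$. The composite $\Psi\Phi$ fixes $a$ and $\Gamma$, and $\Phi\Psi$ fixes $\Gamma$ and sends $a_x$ to $xa_ex^{-1}=a_x$. So $\Phi$ is an isomorphism.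

In $G$ we have $(n\gamma)(n'\gamma')=n\,\alpha_{p(\gamma)}(n')\,\gamma\gamma'$, and in $N\rtimes_\alpha\Gamma$ we have $n\,p(\gamma)\,n'\,p(\gamma')=n\,\alpha_{p(\gamma)}(n')\,p(\gamma\gamma')$, so the map is a homomorphism. If $n\gamma$ is in its kernel, then $\gamma=e$ and then $n=e$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) By \eqref{eq:restriction}, $\Lambda_{\mathrm{WA}}(F)\le\Lambda_{\mathrm{WA}}(G)$. For the converse let $C=\Lambda_{\mathrm{WA}}(F)<\infty$. For every finite $E\subset F$ and $\varepsilon>0$ there is a finitely supported $h$ with $\|h\|_{B_2}\le C+\varepsilon$ and $|h-1|\le\varepsilon$ on $E$, and $\|h\|_S=\|h\|_{B_2}$ by Theorem~\ref{thm:gilbert}. So $F$ satisfies $(\mathrm A_C)$, hence so does $G$ by Proposition~\ref{prop:transfer}, and $\Lambda_{\mathrm{WA}}(G)\le C$. The bound on $\Lambda_{\mathrm{WH}}(G)$ follows from \eqref{eq:chain}.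

(2) Let $G$ have the Haagerup property. The restriction of a positive definite $C_0$-function to a subgroup is a positive definite $C_0$-function, so $F$ has the property, and $\Gamma$ has it by Proposition~\ref{prop:descent}. Conversely, let $F$ and $\Gamma$ have the Haagerup property. Free products and direct products of discrete groups with the Haagerup property have it \cite[Chapter 6]{CCJJV}, and finite groups have it because $1\in C_0$. So $((\mathbb Z/2)*\Gamma)\times F$ has the property, and by Lemma~\ref{lem:freeproduct} $G$ is isomorphic to a subgroup of this group.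

For the last statement, let $F$ be free. Corollary~\ref{cor:free} and Proposition~\ref{prop:transfer} show that $G$ satisfies $(\mathrm A_1)$, and \eqref{eq:chain} gives $\Lambda_{\mathrm{WH}}(G)=\Lambda_{\mathrm{WA}}(G)=1$. If $\Gamma$ does not have the Haagerup property, then neither does $G$, by Proposition~\ref{prop:descent}.
\end{proof}

A discrete group $\Gamma$ has \emph{property} (T) if there are a finite set $Q\subset\Gamma$ and $\varepsilon>0$ such that every unitary representation $\pi$ with a unit vector $\zeta$ satisfying $\|\pi(g)\zeta-\zeta\|<\varepsilon$ for $g\in Q$ has a nonzero invariant vector. An infinite group with property (T) does not have the Haagerup property. Indeed, otherwise there is a normalized positive definite $u\in C_0(\Gamma)$, $u(g)=\langle\pi(g)\zeta,\zeta\rangle$ with $\zeta$ cyclic, such that $\|\pi(g)\zeta-\zeta\|^2=2-2\operatorname{Re}u(g)<\varepsilon^2$ on $Q$, and then $\pi$ has an invariant vector $\eta\ne0$. The coefficient of $\pi$ for two translates of $\zeta$ is a two-sided translate of $u$; since the translates of $\zeta$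 span a dense subspace, every coefficient of $\pi$ is a uniform limit of $C_0$-functions. So the constant $\langle\pi(g)\eta,\eta\rangle=\|\eta\|^2$ lies in $C_0(\Gamma)$, and $\Gamma$ is finite.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The group $SL(3,\mathbb Z)$ is infinite and finitely generated, and it has property (T) by Kazhdan's theorem, so it does not have the Haagerup property. The last statement of Theorem~\ref{thm:B} applies. Since $ta_et^{-1}=a_{p(t)}$ for $t\in F$ and $p$ is surjective, $G$ is generated by $a_e$ and the finitely many free generators of $F$.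
\end{proof}

\begin{remark}\label{rem:extension}
The group $N$ has the Haagerup property: the functions $f_c$ with $c$ as in \eqref{eq:c} are positive definite by \eqref{eq:fc}, lie in $C_0(N)$, and tend to $1$ pointwise as $r\to1$ and $L\to\infty$. A free group of finite rank has it as well, because $r^{|\gamma|}$ is in $C_0$ and is positive definite by Lemma~\ref{lem:tree}. So in Theorem~\ref{thm:A} both the normal subgroup $N$ and the quotient $G/N\cong F$ have the Haagerup property, while $G$ does not. Surjectivity of $p$ cannot be dropped from Theorem~\ref{thm:B}(2): if $p$ is trivial, the construction gives $N\times F$, which has the Haagerup property whenever $F$ does, whatever the countable group $\Gamma$ is.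
\end{remark}

\begin{thebibliography}{9}

\bibitem{BF}
Bo\.zejko and Fendler, 1984.

\bibitem{CCJJV}
Cherix, Cowling, Jolissaint, Julg and Valette, \emph{Groups with the Haagerup Property}.

\bibitem{Haagerup}
Haagerup, \emph{The standard form of von Neumann algebras}, Math. Scand. 37 (1975).

\bibitem{KL}
S{\o}ren Knudby and Kang Li, \emph{Approximation properties of simple Lie groups made discrete}, arXiv:1408.5238 (2014).

\bibitem{Pisier}
Pisier, \emph{Similarity Problems and Completely Bounded Maps}.

\end{thebibliography}
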